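# Topologically mixing pseudo-rotations of the closed disc

## 1. The rotation by $\sqrt2-1$ turns, and returns at time 29

Let $\mathbb D$ be the closed unit disc in $\mathbb R^2=\mathbb C$ with area measure, and let $R_\alpha(z)=e^{2\pi i\alpha}z$ with $\alpha=\sqrt2-1=0.41421\dots$. It preserves area and fixes $0$. Since $\alpha$ is irrational, $R_\alpha^q(z)=z$ with $q\ge1$ forces $z=0$, so there is no other periodic point.

How far does $R_\alpha^n$ move points? At most $|e^{2\pi in\alpha}-1|=2\sin(\pi\|n\alpha\|)$, where $\|\cdot\|$ is the distance to $\mathbb Z$. By hand, $5\alpha=2.0711$, $12\alpha=4.9706$ and $29\alpha=12.0122$ up to rounding, so $R_\alpha^5,R_\alpha^{12},R_\alpha^{29}$ move no point by more than about $0.443$, $0.185$, $0.077$. Let $U,V$ be the open discs of radius $0.1$ about $\frac12$ and $-\frac12$. They are at distance $0.8$, so $R_\alpha^{29}(U)\cap V=\emptyset$. Since $\|n\alpha\|$ is arbitrarily small for arbitrarily large $n$, we have $R_\alpha^n(U)\cap V=\emptyset$ for infinitely many $n$.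

A change of variables does not help. If $H$ is a homeomorphism of $\mathbb D$, then $(HR_\alpha H^{-1})^n=HR^n_\alpha H^{-1}$, and by uniform continuity of $H$ this is uniformly close to the identity when $\|n\alpha\|$ is small. Making the angle depend on the radius destroys the other property. The map $\sqrt r\,e^{2\pi i\theta}\mapsto \sqrt r\,e^{2\pi i(\theta+\alpha+r/10)}$ preserves area, but it rotates the circle $r=10(\frac12-\alpha)=0.857\dots$ by exactly $\frac12$, so every point of that circle has period $2$.

So we have two requirements that seem to pull in opposite directions. Let us name them.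

**Definition (pseudo-rotation).** A $C^0$ pseudo-rotation of the disc is an area preserving homeomorphism $f:\mathbb D\to\mathbb D$ that has a unique fixed point and no other periodic points. Such a map has a well-defined irrational rotation number; if $f=R_\alpha$ on $\partial\mathbb D$, it is $\alpha$.

**Definition (mixing).** A map $f$ is (topologically) mixing if for any two nonempty open sets $U,V$ there is $N$ with $f^n(U)\cap V\ne\emptyset$ for all $n\ge N$.

**Definition (rigidity).** A homeomorphism $f$ is $C^0$-rigid if $f^{n_k}\to\mathrm{Id}$ uniformly for some sequence $n_k\to\infty$.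

The irrational rotation and its conjugates are rigid pseudo-rotations. A rigid map of $\mathbb D$ is never mixing: take small discs $U,V$ at positive distance; then $f^{n_k}(U)\cap V=\emptyset$ for large $k$. For an example of mixing, away from the disc, take the shift on $\{0,1\}^{\mathbb Z}$. If $U$ and $V$ are cylinders that prescribe the coordinates in $[-k,k]$, then for $n>2k$ the $n$th iterate of $U$ prescribes coordinates in a window disjoint from $[-k,k]$, so it meets $V$. The point is that entries of a word at distance $n$ are independent; this will come back.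

Does there exist a mixing $C^0$ pseudo-rotation of the disc? The question is from A. Avila, B. Fayad, P. Le Calvez, D. Xu, Z. Zhang, "On mixing diffeomorphisms of the disk", arXiv:1509.06906 (2015). As context, a real analytic pseudo-rotation of the disc is never topologically mixing. On the sphere, where one asks for exactly two fixed points and no other periodic points, Crovisier constructed $C^0$ pseudo-rotations of arbitrary rotation number with positive topological entropy. There exist $C^0$ pseudo-rotations of the disc that are not $C^0$-rigid, but the known examples of this kind are not mixing.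

The answer is yes, with every irrational rotation number.

## 2. Coordinates, the group $\mathcal D$, and the theorem

Put $\mathbb T=\mathbb R/\mathbb Z$ and $\Phi:[0,1]\times\mathbb T\to\mathbb D$, $\Phi(r,\theta)=\sqrt r\,e^{2\pi i\theta}$. With $\rho=\sqrt r$ and $\phi=2\pi\theta$, $\rho\,d\rho\,d\phi=\pi\,dr\,d\theta$. So $\Phi$ carries $\pi\,dr\,d\theta$ to area, and $\{r<c\}$ has area $\pi c$. In these coordinates $R=R_\alpha$ is $(r,\theta)\mapsto(r,\theta+\alpha)$. A point $(r,\theta)$ is *over* $I\subset\mathbb T$ if $\theta\in I$. We write $R(I)=I+\alpha$, and $|I|$ for the measure of $I$. The "radial direction" is the direction of $r$.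

Let $\mathcal D$ be the group of area preserving $C^\infty$ diffeomorphisms of $\mathbb D$ equal to the identity near $0$ and near $\partial\mathbb D$. Diffeomorphisms of $[0,1]\times\mathbb T$ that preserve $dr\,d\theta$ and are supported in a compact subset of $(0,1)\times\mathbb T$ are identified, through $\Phi$, with elements of $\mathcal D$. For $H\in\mathcal D$ put $\hat H=H\circ\Phi$, a map from the rectangle-like space $[0,1]\times\mathbb T$ to $\mathbb D$.

Let $d(f,g)=\sup|f-g|+\sup|f^{-1}-g^{-1}|$. This is a complete metric on the homeomorphisms of $\mathbb D$: if $(f_n)$ is Cauchy, then $f_n\to f$ and $f_n^{-1}\to g$ uniformly, and $fg=gf=\mathrm{Id}$ in the limit.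

The flow of a Hamiltonian $G(r,u)$ is the flow of the field $(\partial_uG,-\partial_rG)$; it preserves $dr\,du$. The only example we need: if $G=\chi\,c\,u$ with $c$ constant and $\chi$ a cutoff function, then wherever $\chi=1$ locally the field is $(c,0)$, a pure motion in $r$, and off the support of $\chi$ nothing moves. A *copy* of such a flow on $[0,1]\times I$, where $I\subset\mathbb T$ is an interval of length $\lambda$ with left end $a$, is its conjugate by $(r,u)\mapsto(r,a+\lambda u)$. This map multiplies area by a constant, so the copy preserves $dr\,d\theta$. The $r$-motion of the copy is the same as that of the original, however short $I$ is.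

**Theorem 1.** Let $\alpha$ be irrational, $H_1\in\mathcal D$, $\eta>0$. There is a topologically mixing $C^0$ pseudo-rotation $f$ of $\mathbb D$ with $f=R_\alpha$ on $\partial\mathbb D$ (so its rotation number is $\alpha$) and $d(f,H_1R_\alpha H_1^{-1})<\eta$. Moreover $f$ is a $d$-limit of maps $H_nR_\alpha H_n^{-1}$, $H_n\in\mathcal D$.

With $H_1=\mathrm{Id}$ this answers the question. The proof has two independent halves. First, every $d$-limit of conjugates of $R_\alpha$ is a pseudo-rotation. Second, some such limits mix.

## 3. Limits of conjugates of $R_\alpha$ have only one periodic point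

A uniform limit of maps without periodic points could acquire one. What prevents it here is a planar fact about horizontal chords of a curve.

**Lemma 2 (crossing).** In a rectangle, a path $\gamma$ joining the left and right sides meets every path $\delta$ joining bottom and top.

*Proof.* Let the rectangle be $[-1,1]^2$ and parametrize both paths by $[-1,1]$ so that $\gamma_1(\pm1)=\pm1$ and $\delta_2(\pm1)=\pm1$. If the paths are disjoint, then
$$(s,t)\mapsto\frac{\big(\delta_1(t)-\gamma_1(s),\ \gamma_2(s)-\delta_2(t)\big)}{\max\big(|\delta_1(t)-\gamma_1(s)|,\,|\gamma_2(s)-\delta_2(t)|\big)}$$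
is a continuous map of the square into its boundary. By Brouwer's theorem it has a fixed point $(s,t)$, and $|s|=1$ or $|t|=1$. If $s=1$, the first coordinate of the image has the sign of $\delta_1(t)-1\le0$, so it is not $1$. If $s=-1$, it has the sign of $\delta_1(t)+1\ge0$, so it is not $-1$. If $t=1$, the second coordinate has the sign of $\gamma_2(s)-1\le0$; if $t=-1$, that of $\gamma_2(s)+1\ge0$. Each case is a contradiction. $\square$

For a set $\Gamma\subset\mathbb R^2$ let $\Gamma+c$ be its translate by $c$ in the horizontal coordinate. That $\Gamma\cap(\Gamma+c)\neq\emptyset$ means that $\Gamma$ has a horizontal chord of length $c$. For the arch $\{(x,x(1-x)):0\le x\le1\}$ the chord lengths are exactly $[0,1]$, so the missing positive lengths form $(1,\infty)$, which is closed under addition. This closure is general.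

**Lemma 3 (Hopf).** Let $\Gamma\subset\mathbb R^2$ be the image of a path. If $a,b>0$ and $\Gamma\cap(\Gamma+a)=\emptyset=\Gamma\cap(\Gamma+b)$, then $\Gamma\cap(\Gamma+a+b)=\emptyset$. Hence, for such $a,b$, $\Gamma\cap(\Gamma+ia+jb)=\emptyset$ for all integers $i,j\ge0$ not both $0$.

*Proof.* Let $y_-\le y_+$ be the extreme heights of $\Gamma$. If $y_-=y_+$, then $\Gamma$ is a horizontal segment of length less than $a$, and the claim is clear. Otherwise let $S=\mathbb R\times[y_-,y_+]$.

For a translate $\Gamma'$ of $\Gamma$ let $\mathcal L(\Gamma')$ and $\mathcal R(\Gamma')$ be the path components of $S\setminus\Gamma'$ that contain the points far to the left, respectively far to the right. They are distinct. Otherwise a path in $S\setminus\Gamma'$ would join a far left point to a far right point; prolonging it horizontally we get a path joining the left and right sides of a large rectangle $[-X,X]\times[y_-,y_+]$ and missing $\Gamma'$. But $\Gamma'$ contains a path from bottom to top of that rectangle, which contradicts Lemma 2.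

Let $X_-\le X_+$ be the extreme abscissae of $\Gamma\cap\{y=y_+\}$. The point $(X_++a,y_+)$ is in $\Gamma+a$, and the half-line $[X_++a,\infty)\times\{y_+\}$ misses $\Gamma$; so this point is in $\mathcal R(\Gamma)$. As $\Gamma+a$ is path connected, contained in $S$ and disjoint from $\Gamma$, we get $\Gamma+a\subset\mathcal R(\Gamma)$. Likewise $(X_-,y_+)\in\Gamma$, and $(-\infty,X_-]\times\{y_+\}$ misses $\Gamma+a$, whose points at height $y_+$ have abscissa at least $X_-+a$. So $\Gamma\subset\mathcal L(\Gamma+a)$.

The first argument with $b$ gives $\Gamma+b\subset\mathcal R(\Gamma)$, and translating by $a$, $\Gamma+a+b\subset\mathcal R(\Gamma+a)$. Since $\mathcal L(\Gamma+a)$ and $\mathcal R(\Gamma+a)$ are disjoint, $\Gamma\cap(\Gamma+a+b)=\emptyset$. So the set of $c>0$ with $\Gamma\cap(\Gamma+c)=\emptyset$ is closed under addition, and the last claim follows by induction. $\square$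

**Proposition 4.** Let $\alpha$ be irrational, $H_n\in\mathcal D$, $f_n=H_nR_\alpha H_n^{-1}$, and $d(f_n,f)\to0$, where $f$ is a homeomorphism of $\mathbb D$. Then $f$ is an area preserving homeomorphism, $f=R_\alpha$ on $\partial\mathbb D$, $f(0)=0$, and $f$ has no periodic point other than $0$.

*Proof.* For continuous $\varphi$, $\int\varphi\circ f=\lim\int\varphi\circ f_n=\int\varphi$, so $f$ preserves area. Each $f_n$ equals $R_\alpha$ on $\partial\mathbb D$ and fixes $0$, hence so does $f$. Only the last claim needs work.

**Step 1: lifts.** This step transfers the convergence to the universal cover, where a periodic point gets a rational rotation number. The universal cover of $\mathbb D\setminus\{0\}$ is $(0,1]\times\mathbb R$, with covering map $(r,x)\mapsto\sqrt r\,e^{2\pi ix}$ and deck transformation $\tau(r,x)=(r,x+1)$. Let $\tilde R_c(r,x)=(r,x+c)$. Let $\tilde H_n$ be the lift of $H_n$ equal to the identity near $r=1$. The lifts $\tilde H_n\tau$ and $\tau\tilde H_n$ of $H_n$ agree near $r=1$, so they are equal. Let $F_n=\tilde H_n\tilde R_\alpha\tilde H_n^{-1}$, a lift of $f_n$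 with $F_n(1,x)=(1,x+\alpha)$, and let $F$ be the lift of $f$ with $F(1,x)=(1,x+\alpha)$; both commute with $\tau$ for the same reason.

We claim $F_n\to F$ locally uniformly. Fix $c>0$. On $\{r\ge c\}$, $|f|$ is bounded below, so $f_n/f\to1$ uniformly. For large $n$ the $x$-components of $F_n$ and $F$ on $[c,1]\times\mathbb R$ thus differ by $\frac1{2\pi}\operatorname{Arg}(f_n/f)$ (principal value, continuous and uniformly small) plus an integer. The integer depends continuously on the point of the connected set $[c,1]\times\mathbb R$, and it is $0$ at $r=1$, so it is $0$. The $r$-components are $|f_n|^2$ and $|f|^2$, so they converge too.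

Then $F_n^i\to F^i$ locally uniformly for each $i\ge1$. Indeed, suppose this holds for $i-1$, and let $K$ be compact. For large $n$ the set $F_n^{i-1}(K)$ lies in a fixed compact neighborhood $K'$ of $F^{i-1}(K)$ in $(0,1]\times\mathbb R$, and on $K$
$$|F_n^i-F^i|\le\sup_{K'}|F_n-F|+|F\circ F_n^{i-1}-F\circ F^{i-1}|,$$
where the last term tends to $0$ uniformly, by uniform continuity of $F$ on $K'$.

**Step 2: a periodic point produces two short missing chords and one long chord.** Suppose $f^q(z)=z$ with $z\ne0$, $q\ge1$. Then $|z|<1$, since $f|_{\partial\mathbb D}=R_\alpha$ has no periodic point. Let $\tilde z$ be a lift of $z$; then $F^q(\tilde z)=\tau^p\tilde z$ for some integer $p$, and $p/q\ne\alpha$.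

Assume first $p/q<\alpha$, and take a rational $p'/q'$, $q'\ge1$, with $p/q<p'/q'<\alpha$. Put
$$g=\tau^{-p'}F^{q'},\qquad g_n=\tau^{-p'}F_n^{q'}=\tilde H_n\tilde R_\beta\tilde H_n^{-1},\qquad \beta=q'\alpha-p'>0.$$
Then $g^q(\tilde z)=\tau^{-p'q}F^{qq'}(\tilde z)=\tau^{-k}\tilde z$ with $k=p'q-pq'\ge1$. So $g_n$ is conjugate to a translation to the right, while $g$ has an orbit that goes back to the left. In particular $g(\tilde z)\ne\tilde z$. Choose a small open disc $U\ni\tilde z$ in $(0,1)\times\mathbb R$ with $U\cap\tau^iU=\emptyset$ for $i\ne0$ and $\bar U\cap g(\bar U)=\emptyset$. Since $g_n\to g$ uniformly on $\bar U$ and $g_n^q(\tilde z)\to g^q(\tilde z)$, for large $n$ we have $U\cap g_n(U)=\emptyset$ and $g_n^q(\tilde z)\in\tau^{-k}U$.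

Fix such an $n$ and undo the conjugacy: put $U'=\tilde H_n^{-1}(U)$ and $z_n=\tilde H_n^{-1}(\tilde z)$. Then $U'\cap\tau U'=\emptyset$ and $U'\cap\tilde R_\beta U'=\emptyset$. Also $\tilde R_{q\beta}z_n=\tilde H_n^{-1}g_n^q(\tilde z)\in\tau^{-k}U'$, so $U'$ contains both $z_n$ and $\tilde R_{k+q\beta}z_n$. As $U'$ is open and connected, there is a path $\Gamma\subset U'$ joining these two points. With $x$ as horizontal coordinate, $\Gamma\cap(\Gamma+1)=\emptyset=\Gamma\cap(\Gamma+\beta)$, so $\Gamma\cap(\Gamma+k+q\beta)=\emptyset$ by Lemma 3. But $\tilde R_{k+q\beta}z_n$ belongs to both sets, a contradiction.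

If $p/q>\alpha$, take $\alpha<p'/q'<p/q$ and the same $g,g_n$. Now $\beta<0$ and $g^q(\tilde z)=\tau^k\tilde z$ with $k=pq'-p'q\ge1$. With $U$ and $n$ chosen in the same way (now $g_n^q(\tilde z)\in\tau^kU$), $\tilde R_{q\beta}z_n\in\tau^kU'$, so $U'$ contains $z_n$ and $\tilde R_{-(k+q|\beta|)}z_n$. From $U'\cap\tilde R_\beta U'=\emptyset$ we get $U'\cap\tilde R_{|\beta|}U'=\emptyset$. A path $\Gamma\subset U'$ joining the two points has a chord of length $k+q|\beta|$ but none of length $1$ or $|\beta|$, which contradicts Lemma 3. $\square$

## 4. Slow towers, and why their time windows tend not to meet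

We now look for $H_{n+1}=H_nh_n$ such that $f_n=H_nRH_n^{-1}$ converges in $d$ to a mixing map.

**Steps that are too small.** The first approach is to choose each step so small, depending on $H_n$, that nothing achieved so far is disturbed. This fails. Given $f_n$, there is $m_n\ge n$ with $\sup|f_n^{m_n}-\mathrm{Id}|<1/n$, by Section 1. If all later steps are so small that $\sup|f^{m_n}-f_n^{m_n}|<1/n$, then $f^{m_n}\to\mathrm{Id}$ and $f$ is rigid, hence not mixing. So the sizes $\eta_n$ of the steps should be fixed in advance, before $H_n$ is known, and the limit has to be protected in another way. We protect not the maps but only the finitely many coincidences that witness mixing.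

**When is a step small?** Compare $f_n$ with $f_{n+1}=H_nh_nRh_n^{-1}H_n^{-1}$ at the point $\hat H_n(h_ny)$:
$$f_{n+1}\big(\hat H_n(h_ny)\big)=\hat H_n(h_nRy),\qquad f_n\big(\hat H_n(h_ny)\big)=\hat H_n(Rh_ny).\tag{1}$$
So $h_n$ has to commute with $R$ up to an error that $\hat H_n$ does not magnify. Let $J\subset\mathbb T$ be an interval whose translates $R^i(J)$, $0\le i\le N$, are pairwise disjoint; we call the $R^i(J)$ the *floors* of a *tower*. For $\alpha=\sqrt2-1$ and $J=[0,0.02]$ the left ends of the first six floors are
$$0,\quad0.414,\quad0.828,\quad0.243,\quad0.657,\quad0.071.$$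
Any two of these are at distance more than $0.02$ on the circle, so there is a tower with $N=5$. On the tower let $h=R^i\phi_{t_i}R^{-i}$ over floor $i$, where $\phi_t$ is a copy on $[0,1]\times J$ of a Hamiltonian flow, with $t_0=t_N=0$, and let $h=\mathrm{Id}$ elsewhere. With $N=5$ we may take $t=(0,\frac12,1,1,\frac12,0)$. For $y$ over floor $i<N$,
$$hRy=R^{i+1}\phi_{t_{i+1}}R^{-i}y,\qquad Rhy=R^{i+1}\phi_{t_i}R^{-i}y,$$
so the two points lie on one orbit of the flow, at flow time $|t_{i+1}-t_i|$ from each other. A tower that runs through the interval of times slowly nearly commutes with $R$.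

**The conflict.** Suppose the flow carries $(\frac12,\frac12)$ to $(c,\frac12)$ with $c\le\frac1{16}$. Let $\mu$ be the length of $J$, so $(N+1)\mu\le1$. On a floor with $t_i=1$ the map $h$ moves the point of height $r=\frac12$ over the center by at least $\frac7{16}$, and does not move the points over the ends; so somewhere $|\partial_\theta h|\ge\frac{7/16}{\mu/2}\ge\frac78(N+1)$. Suppose we control $\hat H_{n+1}$ by a chain rule bound $A$ for its full derivative that is at least the bound for the full derivative of $h$; then $A\ge\frac78(N+1)$. At the next level we again want to move points by $\frac7{16}$ in $r$, in steps $\delta r$ with $A|\delta r|\le\eta_{n+1}/4$, say with $\eta_{n+1}\le1$. This takes at least $\frac7{16}\cdot\frac{4A}{\eta_{n+1}}\ge\frac{49}{32}(N+1)>N$ steps. The present tower has $N+1$ floors, so it controls only pairs of floors at distance at most $N$, that is, times $m\le N$; the next one starts to act later than that. Making $N$ larger makes the next one start later still. With this bookkeeping there is always a gap between the two time windows, and mixing requires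 *all* large $m$.

**The way out.** Only the *radial* derivative needs to be charged against slowness. If $p,p'$ differ by $\delta r,\delta\theta$, then
$$|\hat H_n(p)-\hat H_n(p')|\le\sup|\partial_r\hat H_n|\,|\delta r|+\sup|\partial_\theta\hat H_n|\,|\delta\theta|.$$
The second term is made small for free, by taking $J$ narrow *after* $\hat H_n$ is known. For the first term, the copy on $J$ of a flow has $|\partial_r h|$ bounded independently of the width $\mu$ and of the number of floors, since squeezing in $\theta$ only reduces the $\theta$-component of $\partial_rh$. So a bound $A_{n+1}$ for $|\partial_r\hat H_{n+1}|$ can be fixed *before* the length of the tower, and with it the time $M_{n+1}$ at which the next level begins; then we choose the tower long enough to cover all times up to $M_{n+1}$.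

For this to work, the motions must be essentially radial, and radial motion has to reach every target. We therefore require that over *every* $\theta$ a certain radial segment has $\varepsilon_n$-dense image under $\hat H_n$. Renewing this property is the job of a second factor $T$, built on a shorter tower: $h_n=T\hat g$, where $\hat g$ (long tower) realizes mixing at level $n$, and $T$ prepares level $n+1$.

## 5. The inductive conditions and the constants of level $n$

Fix $\alpha,H_1,\eta$, and $\eta_n>0$ with $\sum_n\eta_n<\eta$. Put
$$\kappa_n=8^{-(n+1)},\qquad\varepsilon_1=3,\qquad\varepsilon_{n+1}=5\sqrt{\kappa_n}\quad(n\ge1),$$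
and let $\mathcal N_n\subset\mathbb D$ be a finite set such that every point of $\mathbb D$ is at distance $\le\varepsilon_n$ from $\mathcal N_n$. We construct $H_{n+1}=H_nh_n$, that is, $\hat H_{n+1}=\hat H_n\circ h_n$, numbers $A_n\ge1$, and integers $1\le M_1<M_2<\cdots$, such that the following hold.

* (i)$_n$ $H_n\in\mathcal D$ and $|\partial_r\hat H_n|\le A_n$ on $[\kappa_{n+1},1]\times\mathbb T$.
* (ii)$_n$ For every $\theta\in\mathbb T$ and $\zeta\in\mathbb D$ there is $r\in[2\kappa_n,4\kappa_n]$ with $|\hat H_n(r,\theta)-\zeta|<\varepsilon_n$.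
* (iii)$_n$ For all $n'<n$, all $z,z'\in\mathcal N_{n'}$ and all integers $m\in[M_{n'},M_{n'+1}]$ there is $\theta$ with
$$|\hat H_n(\tfrac12,\theta)-z|<3\varepsilon_{n'},\qquad|\hat H_n(\tfrac12,\theta+m\alpha)-z'|<3\varepsilon_{n'}.$$

Condition (iii)$_n$ says that $f_n^m$ carries a point near $z$ to a point near $z'$, and that this is witnessed on the image of the circle $r=\frac12$.

For $n=1$ take $A_1=\max(1,\sup_{r\ge\kappa_2}|\partial_r\hat H_1|)$. Condition (ii)$_1$ is trivial since $\varepsilon_1>2$, and (iii)$_1$ is empty. For instance, if $H_1=\mathrm{Id}$, then $|\partial_r\hat H_1|=\frac1{2\sqrt r}$, $\kappa_2=\frac1{512}$ and $A_1=8\sqrt2$.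

**Level-$n$ constants.** They depend only on $n$, $A_n$ and earlier level constants (the $\eta_n$ being fixed). Write $\kappa=\kappa_n\le\frac1{64}$. All cutoff functions below are smooth bump functions, equal to $1$ near a compact subset of an open rectangle and compactly supported in that rectangle.

First, choose a finite set $\{c_1,\dots,c_L\}\subset[2\kappa,4\kappa]$ such that each $r\in[2\kappa,4\kappa]$ is within $\varepsilon_n/A_n$ of some $c_j$. Note $4\kappa\le\frac1{16}<\frac12$.

Second, let $e_t$ ($0\le t\le1$) be the flow on the $(r,u)$-square $[0,1]^2$ of $\chi\,d_0\,u$, where $d_0=1-\frac34\kappa$, $\chi=1$ near $[\frac\kappa4,1-\frac\kappa4]\times\{\frac12\}$, and $\chi$ has compact support in $(\frac\kappa8,1)\times(0,1)$. Where $\chi=1$ locally, the field is $(d_0,0)$. So for $r\in[\frac\kappa4,\frac\kappa2]$ the orbit of $(r,\frac12)$ up to time $1$ runs along $u=\frac12$ inside $[\frac\kappa4,1-\frac\kappa4]$, and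
$$e_1(r,\tfrac12)=(r+d_0,\tfrac12),\qquad r+d_0\ge1-\tfrac\kappa2>1-\kappa.\tag{2}$$
This flow lifts points from near the center of the disc to near the boundary. Let $v$ bound the absolute value of the $r$-component of its field.

Third, let $\varphi^{(j)}_t$ ($1\le j\le L$) be the flow of $\chi_j(c_j-\frac12)u$, where $\chi_j=1$ near $[c_j,\frac12]\times\{\frac12\}$ and $\chi_j$ has compact support in $(\kappa,1-\kappa)\times(0,1)$; this is possible as $c_j\ge2\kappa$. In the same way $\varphi^{(j)}_1(\frac12,\frac12)=(c_j,\frac12)$. Let $v'$ bound the $r$-components of these fields, and let $C_n\ge1$ bound all $\|D\varphi^{(j)}_t\|$, $0\le t\le1$.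

Fourth, choose integers $s\ge\max(1,4A_nv/\eta_n)$ and $w\ge\max(1,4A_nv'/\eta_n)$, and put
$$W=w+2s+3,\qquad\Delta=w+4s+10,\qquad D=20W,\qquad M_n=D.$$
For $n>1$ take $s$ large enough that $M_n>M_{n-1}$. Here $1/s$ and $1/w$ will be the speeds of the two towers, and $D$ is the length of a block in the long one. All of $0.05D=W$, $0.1D$, $0.8D$, $0.9D$ are integers.

Now suppose (i)$_n$–(iii)$_n$ hold and the level-$n$ constants are fixed. Let $E_n=\sup|\partial_\theta\hat H_n|$. It is finite because $\hat H_n=\Phi$ near $r=0$ (where $|\partial_\theta\Phi|=2\pi\sqrt r$), and positive because $\hat H_n=\Phi$ near $r=1$. For each of the finitely many $(n',z,z',m)$ in (iii)$_n$ the set of admissible $\theta$ is nonempty and, since the inequalities are strict, open. So there is $\ell_n>0$ such that each of these sets contains an interval of length $\ell_n$ (for $n=1$ put $\ell_1=1$). Thus an old witness survives any change of $\hat H_n$ that takes place over a set of $\theta$ that is small compared with $\ell_n$.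

## 6. The short tower: making every radial segment dense again

**Step 1: the floors $Y$ and the map $T$.** The purpose is a map $T\in\mathcal D$ that almost commutes with $R$, is the identity on $r\ge\kappa$ off a small set of $\theta$, and spreads the radial segments $[\frac\kappa4,\frac\kappa2]\times\{\theta\}=[2\kappa_{n+1},4\kappa_{n+1}]\times\{\theta\}$ over the whole disc.

Let $\xi=\varepsilon_{n+1}/(3E_n)$. Choose $x_1,\dots,x_K\in\mathbb T$ such that every point of $\mathbb T$ is within $\xi/2$ of some $x_l+s\alpha$, and $x_l-x_{l'}\notin\{j\alpha:|j|\le\Delta\}$ for $l\ne l'$: take a $\xi/4$-dense set, translate it by $-s\alpha$, and perturb its points one after the other, avoiding finitely many values each time. For $\lambda>0$ let $I_l$ be the closed interval of length $\lambda$ centered at $x_l$. The points $x_l+i\alpha$, $0\le i\le\Delta$, $1\le l\le K$, are pairwise distinct, as $\alpha$ is irrational. So for $\lambda$ small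
$$\text{the intervals }R^i(I_l),\ 0\le i\le\Delta,\ 1\le l\le K,\text{ are pairwise disjoint.}\tag{3}$$
Put
$$Y=\bigcup_l\ \bigcup_{0\le i\le2s}R^i(I_l)$$
and take $\lambda<1$ so small that (3) holds and moreover $\lambda\le\xi$, $E_n\lambda\le\eta_n/4$, $|Y|\le\frac1{20}$, $|Y|<\ell_n/4$.

Let $S_1(r,\theta)=(r,\theta+\psi(r))$ with $\psi$ smooth, compactly supported in $(0,\kappa)$, and $\psi(r)=\frac8\kappa(r-\frac\kappa4)$ on $[\frac\kappa4,\frac\kappa2]$ (a cutoff times a linear function). There $\psi$ increases from $0$ to $2$, so the segment is wound twice around. Since $S_1$ is a shear, it preserves $dr\,d\theta$, and it commutes with $R$ *exactly*.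

Let $e^{(l)}_t$ be the copy of $e_t$ on $[0,1]\times I_l$ under $\theta=x_l-\frac\lambda2+\lambda u$. Let
$$S_2=R^ie^{(l)}_{t_i}R^{-i}\ \text{ on }[0,1]\times R^i(I_l),\ 0\le i\le2s,\qquad t_i=\begin{cases}i/s,&i\le s,\\2-i/s,&i\ge s,\end{cases}$$
and $S_2=\mathrm{Id}$ elsewhere. The supports are compact in the interiors of the floors, so $S_2$ is smooth. Put $T=S_2S_1\in\mathcal D$. As $S_1=\mathrm{Id}$ for $r\ge\kappa$,
$$T=\mathrm{Id}\ \text{ on }[\kappa,1]\times(\mathbb T\setminus Y).\tag{4}$$

**Lemma 5.** For each $y$, the points $TRy$ and $RTy$ are either equal, or both have $r\ge\kappa/8=\kappa_{n+1}$, $r$-coordinates differing by at most $v/s$, and $\theta$-coordinates in a common interval of length $\lambda$.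

*Proof.* With $y_1=S_1y$ we have $TRy=S_2Ry_1$ and $RTy=RS_2y_1$.

If $y_1$ is over $R^i(I_l)$ with $i<2s$, these points are $R^{i+1}e^{(l)}_{t_{i+1}}R^{-i}y_1$ and $R^{i+1}e^{(l)}_{t_i}R^{-i}y_1$, both over $R^{i+1}(I_l)$. Their $r$-coordinates differ by at most $v|t_{i+1}-t_i|=v/s$. If the points differ, then $R^{-i}y_1$ is moved by the flow, so its whole orbit lies in the copy of the support of $\chi$, where $r\ge\kappa/8$.

If $y_1$ is over $R^{2s}(I_l)$, then $S_2y_1=y_1$ because $t_{2s}=0$. As $2s+1\le\Delta$, by (3) $Ry_1$ is over no $R^i(I_{l'})$ with $0\le i\le2s$, so $S_2Ry_1=Ry_1$ and the two points are equal.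

If $y_1$ is not over $Y$, then $S_2y_1=y_1$. The point $Ry_1$ is over no $R^i(I_{l'})$ with $1\le i\le2s$, since otherwise $y_1$ would be over $R^{i-1}(I_{l'})\subset Y$. It may be over some $I_{l'}$, but $t_0=0$. So $S_2Ry_1=Ry_1$, and the two points are equal. $\square$

**Lemma 6.** For every $\theta$, $l$ and $r_1\in[\frac\kappa2,1-\kappa]$, the set $T([\frac\kappa4,\frac\kappa2]\times\{\theta\})$ meets $\{r_1\}\times R^s(I_l)$.

*Proof.* As $r$ goes from $\frac\kappa4$ to $\frac\kappa2$, $\theta+\psi(r)$ runs once through an interval of length $2$ in the lift to $\mathbb R$. Such an interval contains a lift of $R^s(I_l)$, whose length is $\lambda<1$. So on some subinterval of $[\frac\kappa4,\frac\kappa2]$ the angle traverses $R^s(I_l)$ from the end $u=0$ to the end $u=1$. Over $R^s(I_l)$, $S_2$ is the copy of $e_1$, because $t_s=1$. Hence the image under $T$ of this arc stays over $R^s(I_l)$. At $u=0$, where $S_2=\mathrm{Id}$, it has $r\le\frac\kappa2$; by (2), it has $r>1-\kappa$ at the point of the arc with $u=\frac12$. By the intermediate value theorem it takes the value $r=r_1$ in between.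 $\square$

**Step 2: fixing level $n+1$ before the long tower.** This step breaks the circle of Section 4. Let
$$B_n=\sup\{\|D(\hat H_n\circ T)\|:\ r\ge\kappa_{n+2}\}<\infty,\qquad A_{n+1}=\max(1,B_nC_n).$$
Here $B_n$ is finite since $\hat H_n\circ T$ is smooth on the compact set $[\kappa_{n+2},1]\times\mathbb T$. Now fix the level-$(n+1)$ constants, in particular $M_{n+1}$. Nothing chosen from here on enters $A_{n+1}$ or $M_{n+1}$.

## 7. The long tower: a random word written along the orbit of an interval

**Step 3: targets.** We translate "go near $z$" into a letter. For $z\in\mathcal N_n$ and $\theta\in\mathbb T$ choose $j(z,\theta)\in\{1,\dots,L\}$ with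
$$|\hat H_n(c_{j(z,\theta)},\theta)-z|<2\varepsilon_n.\tag{5}$$
This is possible: by (ii)$_n$ there is $r\in[2\kappa,4\kappa]$ with $|\hat H_n(r,\theta)-z|<\varepsilon_n$, some $c_j$ is within $\varepsilon_n/A_n$ of $r$, and by (i)$_n$ moving from $r$ to $c_j$ changes $\hat H_n$ by at most $\varepsilon_n$ (as $2\kappa\ge\kappa_{n+1}$).

**Step 4: the number $P$ of blocks.** The tower must be long enough to contain all lags up to $M_{n+1}$, to see $Y$ with about the right frequency, and to leave room for a random choice. Choose an integer $P\ge10$ with $P\ge2(M_{n+1}/D+1)$ and so large that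

* (a) for all $x\in\mathbb T$, $\#\{0\le b<\lfloor P/2\rfloor:x+bD\alpha\in Y\}\le\frac1{10}\lfloor P/2\rfloor$;
* (b) $(\#\mathcal N_n)^2M_{n+1}(1-L^{-2})^{P/8}<1$.

Clearly (b) holds for large $P$. For (a), recall that $Y$ is closed and $|Y|\le\frac1{20}$. So $\mathbf 1_Y$ has a continuous majorant with integral less than $\frac1{12}$. Approximating it uniformly by a real trigonometric polynomial and adding a small constant, we get a trigonometric polynomial $\rho\ge\mathbf 1_Y$ with $\int\rho<\frac1{10}$. Since $D\alpha$ is irrational, summing a geometric series gives, for $k\ne0$,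
$$\Big|\frac1B\sum_{b<B}e^{2\pi ik(x+bD\alpha)}\Big|\le\frac2{B\,|e^{2\pi ikD\alpha}-1|}.$$
So $\frac1B\sum_{b<B}\rho(x+bD\alpha)\to\int\rho<\frac1{10}$ uniformly in $x$, which gives (a) with $B=\lfloor P/2\rfloor$ large.

Put $N=PD$. Choose $x_J\in\mathbb T$ with $x_J+i\alpha\notin\partial Y$ for $0\le i\le N$; only finitely many values are excluded.

**Step 5: lags.** We will divide the floors $0,\dots,N$ into $P$ blocks of length $D$, and only the middle part of a block will be useful. This step places, for each $m$, many pairs of floors at distance $m$ in the middle parts of two different blocks.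

For an integer $m\in[M_n,M_{n+1}]$ write $m=aD+\bar b$, $0\le\bar b<D$; here $a\ge1$ because $M_n=D$. If $\bar b\le0.8D$, put $o=0.1D$, $o'=o+\bar b$, $a'=a$. Otherwise put $o=0.9D$, $o'=o+\bar b-D$, $a'=a+1$. In all cases $o,o'\in[0.1D,0.9D]$ are integers, and $1\le a'\le M_{n+1}/D+1\le P/2$. With $i_b=bD+o$ we have
$$i_b+m=(b+a')D+o'.$$
For example, let $D=120$. For $m=400=3\cdot120+40$ we get $o=12$, $o'=52$, $a'=3$, and indeed $120b+412=120(b+3)+52$. For $m=470=3\cdot120+110$ we get $o=108$, $o'=98$, $a'=4$, and $120b+578=120(b+4)+98$.

Call $b\in[0,\lfloor P/2\rfloor)$ *good* (for $m$) if $x_J+i_b\alpha\notin Y$ and $x_J+(i_b+m)\alpha\notin Y$. Applying (a) with $x=x_J+o\alpha$ and with $x=x_J+(a'D+o')\alpha$, we see that at least $\frac45\lfloor P/2\rfloor\ge\frac25(P-1)\ge\frac P4$ values of $b$ are good. For these, $b+a'\le\lfloor P/2\rfloor-1+P/2\le P-1$.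

**Lemma 7.** There is $\omega\in\{1,\dots,L\}^{\{0,\dots,P-1\}}$ such that for all $z,z'\in\mathcal N_n$ and all integers $m\in[M_n,M_{n+1}]$ there is a good $b$ with $\omega_b=j(z,x_J+i_b\alpha)$ and $\omega_{b+a'}=j(z',x_J+(i_b+m)\alpha)$.

*Proof.* Take $\omega$ uniformly random with independent entries, and fix $(z,z',m)$. The pairs $\{b,b+a'\}$, $b$ good, are the edges of a graph on $\{0,\dots,P-1\}$ that is a disjoint union of paths, along residue classes mod $a'$. Taking every other edge of each path, starting with the first, we keep at least half of them, hence at least $P/8$, pairwise disjoint. (With $a'=3$, from $\{0,3\},\{3,6\},\{6,9\}$ we keep $\{0,3\},\{6,9\}$.) For disjoint pairs the events "$\omega_b=j(z,x_J+i_b\alpha)$ and $\omega_{b+a'}=j(z',x_J+(i_b+m)\alpha)$" are independent, and each has probability $L^{-2}$ since $b\ne b+a'$. So the probability that none of them occurs is at most $(1-L^{-2})^{P/8}$. There are at most $(\#\mathcal N_n)^2M_{n+1}$ triples. By (b), the probability that some triple fails is less than $1$, so some $\omega$ works for all. $\square$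

**Step 6: the floors of the long tower and its active steps.** We now fix the width of the tower, and decide when the flow may run. Let $J$ be the closed interval of length $\mu$ centered at $x_J$, with $\mu<1$ so small that the floors $R^i(J)$, $0\le i\le N$, are pairwise disjoint, each of them is either contained in $Y$ or disjoint from $Y$ (possible as $x_J+i\alpha\notin\partial Y$), $E_n\mu\le\eta_n/4$, and $Z=\bigcup_{0\le i\le N}R^i(J)$ has $|Z|<\ell_n/4$.

Where the long tower meets $Y$, two moving maps would interfere. So we stop the flow there. Call a step $i\in\{0,\dots,N-1\}$ *active* if $R^i(J)$ and $R^{i+1}(J)$ are both disjoint from $Y$.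

**Lemma 8.** Any $W$ consecutive steps contain at least $w$ active ones.

*Proof.* We have $x_J+i\alpha\in Y$ if and only if $i\in[q,q+2s]$ for some integer $q$ with $x_J+q\alpha\in\bigcup_lI_l$. Two such integers $q<q'$ differ by more than $\Delta$. Otherwise, with $x_J+q\alpha\in I_l$ and $x_J+q'\alpha\in I_{l'}$, the point $x_J+q'\alpha$ would be in $R^{q'-q}(I_l)\cap I_{l'}$ with $1\le q'-q\le\Delta$, against (3). If step $i$ is not active, then $i$ or $i+1$ is in some $[q,q+2s]$, so $i\in[q-1,q+2s]$, a set of $2s+2$ elements. A window that meets two of these sets, for $q<q'$, contains all steps from some $i\le q+2s$ to some $i'\ge q'-1\ge q+\Delta$, hence at least $\Delta+1-2s=w+2s+11>W$ steps. So a window of $W$ steps meets at most one of them, and contains at most $2s+2$ non-active steps and at least $w+1$ active ones. $\square$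

**Step 7: the map $\hat g$ and $h_n=T\hat g$.** In block $b$ the tower performs the motion $\varphi^{(\omega_b)}$ slowly, waits, and undoes it. For each $b\in\{0,\dots,P-1\}$ define $t_i=t_i^{(b)}$, $bD\le i\le(b+1)D$, as follows. Set $t_{bD}=0$. For steps $i\in[bD,bD+W)$ let $t_{i+1}=\min(1,t_i+\frac1w)$ if $i$ is active and $t_{i+1}=t_i$ otherwise. Then $t$ is constant until $i=(b+1)D-W$. From there on, $t_{i+1}=\max(0,t_i-\frac1w)$ if $i$ is active and $t_{i+1}=t_i$ otherwise. By Lemma 8,
$$t_i=1\ \text{ whenever }\ 0.05D\le i-bD\le0.95D,\qquad t_{(b+1)D}=0.\tag{6}$$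
Let $\phi_i$ be the copy on $[0,1]\times J$, under $\theta=x_J-\frac\mu2+\mu u$, of $\varphi^{(\omega_b)}_{t_i}$ for $bD\le i\le(b+1)D$. This is consistent, since $\phi_{bD}=\mathrm{Id}$ in both adjacent definitions; also $\phi_0=\phi_N=\mathrm{Id}$. Define
$$\hat g=R^i\phi_iR^{-i}\ \text{ on }[0,1]\times R^i(J)\ (0\le i\le N),\qquad\hat g=\mathrm{Id}\ \text{ elsewhere},$$
and $h_n=T\hat g$, $H_{n+1}=H_nh_n\in\mathcal D$. The map $\hat g$ is supported in $[\kappa,1-\kappa]\times Z$. Moreover
$$|\partial_r\hat g|\le C_n,\tag{7}$$
because in the copy the $r$-component of $\partial_r\varphi^{(j)}_t$ is unchanged and the $u$-component is multiplied by $\mu\le1$; off the floors $|\partial_r\hat g|=1\le C_n$. The bound (7) involves neither $\mu$ nor $P$.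

## 8. The three conditions at level $n+1$

**Condition (i)$_{n+1}$.** We check that the radial derivative is bounded by the number $A_{n+1}$ fixed earlier. The map $\hat g$ preserves $\{r\ge\kappa_{n+2}\}$, since its support lies in $r\ge\kappa_n$. On this set $\partial_r(\hat H_nT\hat g)$ is $D(\hat H_nT)$, taken at a point with $r\ge\kappa_{n+2}$, applied to $\partial_r\hat g$. So by (7) its norm is at most $B_nC_n\le A_{n+1}$.

**Condition (ii)$_{n+1}$.** We check that radial segments at the new scale are $\varepsilon_{n+1}$-dense. Here $[2\kappa_{n+1},4\kappa_{n+1}]=[\frac\kappa4,\frac\kappa2]$, and $\hat g=\mathrm{Id}$ for these $r$, so only $T$ matters. Let $\zeta\in\mathbb D$ and $\varepsilon=\varepsilon_{n+1}=5\sqrt\kappa<1$.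

The set $B(\zeta,\varepsilon/2)\cap\mathbb D$ contains an open disc of radius $\varepsilon/4$: center it at $\zeta$ if $|\zeta|<\varepsilon/4$, and otherwise at the point at distance $\varepsilon/4$ from $\zeta$ on the segment toward $0$. So it has area at least $\frac{\pi\varepsilon^2}{16}=\frac{25}{16}\pi\kappa$. The set $\hat H_n(\{r<\frac\kappa2\}\cup\{r>1-\kappa\})$ has area $\frac32\pi\kappa$, which is smaller. So there is $(r_1,\theta_1)$ with $r_1\in[\frac\kappa2,1-\kappa]$ and $|\hat H_n(r_1,\theta_1)-\zeta|<\varepsilon/2$.

Choose $l$ with $x_l+s\alpha$ within $\xi/2$ of $\theta_1$. As $\lambda\le\xi$, all points of $R^s(I_l)$ are within $\xi$ of $\theta_1$. By Lemma 6, for any $\theta$ the set $T([\frac\kappa4,\frac\kappa2]\times\{\theta\})$ contains a point $(r_1,\theta_2)$ with $|\theta_2-\theta_1|\le\xi$. Its image under $\hat H_n$ is at distance less than $\frac\varepsilon2+E_n\xi=\frac\varepsilon2+\frac\varepsilon3=\frac56\varepsilon$ from $\zeta$.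

**Condition (iii)$_{n+1}$ for $n'=n$.** We check that the new tower realizes all pairs of targets at all lags in $[M_n,M_{n+1}]$. Let $z,z'\in\mathcal N_n$ and $m\in[M_n,M_{n+1}]$, let $b$ be as in Lemma 7, and let $\theta=x_J+i_b\alpha$. The floors $i_b$ and $i_b+m$ are in blocks $b$ and $b+a'$, at offsets $o,o'\in[0.1D,0.9D]$, so $t=1$ at both by (6). Since $x_J$ is the center of $J$, that is, $u=\frac12$,
$$\hat g(\tfrac12,\theta)=(c_{j(z,\theta)},\theta),\qquad\hat g(\tfrac12,\theta+m\alpha)=(c_{j(z',\theta+m\alpha)},\theta+m\alpha).$$
Since $b$ is good, $\theta$ and $\theta+m\alpha$ are not in $Y$; as all $c_j\ge\kappa$, (4) shows that $T$ fixes both points. Thus $\hat H_{n+1}(\frac12,\theta)=\hat H_n(c_{j(z,\theta)},\theta)$, and similarly at $\theta+m\alpha$. By (5) the two distances are less than $2\varepsilon_n<3\varepsilon_n$.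

**Condition (iii)$_{n+1}$ for $n'<n$.** We check that old coincidences survive. Given $(n',z,z',m)$, let $\Lambda$ be an interval of length $\ell_n$ of admissible $\theta$ for $\hat H_n$. The set of $\theta$ with $\theta\in Y\cup Z$ or $\theta+m\alpha\in Y\cup Z$ has measure at most $2(|Y|+|Z|)<\ell_n$. So there is $\theta\in\Lambda$ with $\theta,\theta+m\alpha\notin Y\cup Z$. Then $\hat g$ fixes $(\frac12,\theta)$ and $(\frac12,\theta+m\alpha)$, and so does $T$ by (4), as $\frac12\ge\kappa$. Hence $\hat H_{n+1}=\hat H_n$ at these two points, and the inequalities persist.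

## 9. Consecutive conjugates differ by at most $\eta_n$

Let $f_n=H_nRH_n^{-1}$.

**Lemma 9.** $\sup|f_{n+1}-f_n|\le\eta_n/2$ and $\sup|f_{n+1}^{-1}-f_n^{-1}|\le\eta_n/2$.

*Proof.* For $y\in[0,1]\times\mathbb T$ let $p=h_nRy$ and $p'=Rh_ny$. We claim that either $p=p'$, or both have $r\ge\kappa_{n+1}$ and
$$A_n|\delta r|+E_n|\delta\theta|\le\eta_n/2,\tag{8}$$
where $\delta r,\delta\theta$ are the coordinate differences. Note first that whenever $p=TRy'$ and $p'=RTy'$ for some $y'$, the claim follows from Lemma 5, since $A_nv/s\le\eta_n/4$ and $E_n\lambda\le\eta_n/4$. There are four cases.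

1. *The point $y$ is not over $Z$, or is over floor $N$.* Then $\hat gy=y$, as $\phi_N=\mathrm{Id}$. The point $Ry$ is not over a floor $R^j(J)$ with $1\le j\le N$: otherwise $y$ would be over $R^{j-1}(J)\subset Z$, a floor different from, hence disjoint from, floor $N$. So $Ry$ is over floor $0$ or not over $Z$, and $\hat gRy=Ry$ as $\phi_0=\mathrm{Id}$. Thus $p=TRy$, $p'=RTy$, and we take $y'=y$.
2. *The point $y$ is over floor $i<N$, and step $i$ is not active.* Then $t_{i+1}=t_i$ within one block, so $\phi_{i+1}=\phi_i$ and $\hat gRy=R^{i+1}\phi_{i+1}R^{-i}y=R\hat gy$. With $y'=\hat gy$ we have $p=TRy'$ and $p'=RTy'$.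
3. *The point $y$ is over floor $i<N$, step $i$ is active, and $r(y)\notin[\kappa,1-\kappa]$.* Then $\hat g$ fixes $y$ and $Ry$, so $p=TRy$, $p'=RTy$, and we take $y'=y$.
4. *The point $y$ is over floor $i<N$, step $i$ is active, and $r(y)\in[\kappa,1-\kappa]$.* Then $\hat gy$ and $\hat gRy$ have $r\in[\kappa,1-\kappa]$ and lie over floors disjoint from $Y$, so $T$ fixes them by (4). Hence $p=\hat gRy=R^{i+1}\phi_{i+1}R^{-i}y$ and $p'=R\hat gy=R^{i+1}\phi_iR^{-i}y$. Both have $r\ge\kappa\ge\kappa_{n+1}$, and $|\delta r|\le v'|t_{i+1}-t_i|\le v'/w$, $|\delta\theta|\le\mu$. So (8) holds, since $A_nv'/w\le\eta_n/4$ and $E_n\mu\le\eta_n/4$.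

Now join $p$ to $p'$ by a segment in the $r$-direction and one in the $\theta$-direction, inside $r\ge\kappa_{n+1}$. By (i)$_n$ and the definition of $E_n$, $|\hat H_n(p)-\hat H_n(p')|\le\eta_n/2$. Since the claim is invariant under applying $R^{-1}$ to both points, also $|\hat H_n(R^{-1}p)-\hat H_n(R^{-1}p')|\le\eta_n/2$.

By (1), at the point $\hat H_n(h_ny)$ the map $f_{n+1}$ takes the value $\hat H_n(p)$ and $f_n$ takes the value $\hat H_n(p')$. At the point $\hat H_n(h_nRy)$, $f_{n+1}^{-1}$ takes the value $\hat H_n(h_ny)=\hat H_n(R^{-1}p')$, and $f_n^{-1}$ takes the value $\hat H_n(R^{-1}h_nRy)=\hat H_n(R^{-1}p)$. As $y$ varies, each of these two base points runs over all of $\mathbb D$. $\square$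

The induction is complete. The order of choices at stage $n$ is: level-$n$ constants (from $A_n$); $E_n,\ell_n$; $K$, the $x_l$, $\lambda$, $T$; $B_n$, $A_{n+1}$, level-$(n+1)$ constants; $P$; $x_J$; $\omega$; $\mu$. Each choice depends only on the preceding ones.

## 10. The limit mixes: proof of Theorem 1

**Step 8: the limit is a pseudo-rotation.** By Lemma 9, $d(f_{n+1},f_n)\le\eta_n$. As $d$ is complete, $f_n\to f$ in $d$ for a homeomorphism $f$ with $d(f,H_1R_\alpha H_1^{-1})\le\sum\eta_n<\eta$. By Proposition 4, $f$ is area preserving, equals $R_\alpha$ on $\partial\mathbb D$, fixes $0$ and has no other periodic point. So it is a pseudo-rotation with rotation number $\alpha$.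

**Step 9: the limit is mixing.** We pass to the limit in (iii)$_k$; the time windows $[M_n,M_{n+1}]$ leave no gaps. Let $U,V\subset\mathbb D$ be nonempty and open, $U\supset B(z_0,\sigma)\cap\mathbb D$ and $V\supset B(w_0,\sigma)\cap\mathbb D$ with $z_0,w_0\in\mathbb D$, $\sigma>0$. Since $\varepsilon_n\to0$, there is $n_0$ with $4\varepsilon_n<\sigma$ for $n\ge n_0$. Let $m\ge M_{n_0}$ be an integer. As the integers $M_n$ increase strictly to $\infty$, $m\in[M_n,M_{n+1}]$ for some $n\ge n_0$. Take $z,z'\in\mathcal N_n$ within $\varepsilon_n$ of $z_0,w_0$ respectively.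

For each $k\ge n+1$, (iii)$_k$ gives $\theta_k$ such that $x_k=\hat H_k(\frac12,\theta_k)$ satisfies $|x_k-z|<3\varepsilon_n$, and $f_k^m(x_k)=\hat H_k(\frac12,\theta_k+m\alpha)$ satisfies $|f_k^m(x_k)-z'|<3\varepsilon_n$. Let $x$ be a limit point of $(x_k)$. As $f_k^m\to f^m$ uniformly when $k\to\infty$, we get $|x-z|\le3\varepsilon_n$ and $|f^m(x)-z'|\le3\varepsilon_n$. Hence $|x-z_0|\le4\varepsilon_n<\sigma$ and $|f^m(x)-w_0|\le4\varepsilon_n<\sigma$, so $x\in U$ and $f^m(x)\in V$. Thus $f^m(U)\cap V\ne\emptyset$ for all $m\ge M_{n_0}$, and $f$ is topologically mixing. This proves Theorem 1. $\square$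

## 11. Generic rigidity, and the sphere

For irrational $\alpha$ let $X_\alpha$ be the $d$-closure of $\{HR_\alpha H^{-1}:H\in\mathcal D\}$ in the homeomorphisms of $\mathbb D$, a complete metric space.

**Theorem 10.** Let $\alpha$ be irrational.
1. Every element of $X_\alpha$ is a $C^0$ pseudo-rotation with rotation number $\alpha$.
2. Topologically mixing maps are dense in $X_\alpha$.
3. The set of mixing maps is of first category in $X_\alpha$: a generic element of $X_\alpha$ is $C^0$-rigid, hence not mixing.

*Proof.* Part 1 is Proposition 4. For part 2, every element of $X_\alpha$ is a limit of maps $H_1R_\alpha H_1^{-1}$, and near each of these Theorem 1 with arbitrary $\eta$ gives a mixing $f$, which lies in $X_\alpha$.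

For part 3, let
$$\mathcal O_k=\{f\in X_\alpha:\ \exists\,m\ge k,\ \sup|f^m-\mathrm{Id}|<1/k\},\qquad k\ge1.$$
It is open, since $f\mapsto f^m$ is continuous for $d$. It contains every $HR_\alpha H^{-1}$: choose $m\ge k$ with $m\alpha$ close enough to $\mathbb Z$ and use uniform continuity of $H$. So $\mathcal O_k$ is dense, and by Baire's theorem $\bigcap_k\mathcal O_k$ is a dense $G_\delta$ whose complement is of first category. Its elements are $C^0$-rigid, and rigid maps are not mixing, as we saw in Section 1. $\square$

A $C^0$ pseudo-rotation of $\mathbb S^2$ is an area preserving homeomorphism with exactly two fixed points and no other periodic points.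

**Corollary 11.** For every irrational $\alpha$, collapsing $\partial\mathbb D$ to a point turns the map $f$ of Theorem 1 into a topologically mixing $C^0$ pseudo-rotation of $\mathbb S^2$.

*Proof.* Send $(r,\theta)$ to the point of $\mathbb S^2$ of height $1-2r$ and longitude $2\pi\theta$. This collapses $\partial\mathbb D$ to a pole and induces a continuous bijection, hence a homeomorphism, from the compact space $\mathbb D/\partial\mathbb D$ onto $\mathbb S^2$. By Archimedes, the area on $\mathbb S^2$ is the product of the height and longitude measures, that is, $4\pi\,dr\,d\theta$, so the map carries area to area up to a constant factor. Since $f(\partial\mathbb D)=\partial\mathbb D$, $f$ induces an area preserving homeomorphism of $\mathbb S^2$. The only periodic point of $f$ off $\partial\mathbb D$ is $0$, and $\partial\mathbb D$ becomes a fixed point. So the periodic points of the induced map are exactly the two poles, and both are fixed. Finally, if $U,V\subset\mathbb S^2$ are open and nonempty, so are their preimages in $\mathbb D$, and a point of the preimage of $U$ sent by $f^m$ into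 the preimage of $V$ projects to a point of $U$ sent into $V$ by the $m$th iterate of the induced map. So the induced map is mixing. $\square$
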